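\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Skew decompositions of the rank-two Bergman module on the polydisk\\ with non-free summands}


\begin{abstract}
Let $m\ge 2$. We construct nonzero submodules $\mathcal L_1,\mathcal L_2$ of $L^2_a(\mathbb D^m)\otimes\mathbb C^2$, with $\mathcal L_1\cap\mathcal L_2=\{0\}$ and $\mathcal L_1+\mathcal L_2=L^2_a(\mathbb D^m)\otimes\mathbb C^2$, such that neither summand is isomorphic to $L^2_a(\mathbb D^m)$. This answers in the negative a question of R.~G.~Douglas; for $m=1$ nonzero summands are always isomorphic to the Bergman module. The obstruction is a curvature integral over squares of side $R$ in a real plane: it grows like $R^2$ for our example, while an isomorphism can change it only by $O(R)$. The same invariant gives uncountably many pairwise non-isomorphic summands, and non-free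 summands in $L^2_a(\mathbb D^m)\otimes\mathbb C^n$ for every $n\ge2$. We also characterize the decompositions of $L^2_a(\mathbb D^m)\otimes\mathbb C^2$ whose summands are isomorphic to $L^2_a(\mathbb D^m)$.
\end{abstract}

\section{The question and the answer}

\subsection{The question}
A \emph{Hilbert module} over $\mathbb C[z_1,\dots,z_m]$ is a Hilbert space with a unital action of the polynomials such that each operator $M_pf=p\cdot f$ is bounded. A \emph{submodule} is a closed subspace invariant under all $M_p$. Two Hilbert modules are \emph{isomorphic}, written $\cong$, if there is a bounded invertible linear map between them that intertwines the actions of every polynomial. We write $\mathcal H=\mathcal L_1\dot{+}\mathcal L_2$, a \emph{skew direct sum}, if $\mathcal L_1\cap\mathcal L_2=\{0\}$ and $\mathcal L_1+\mathcal L_2=\mathcal H$; the summands need not be orthogonal.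

Let $L^2_a(\mathbb D^m)$ be the Bergman space of holomorphic functions on the polydisk $\mathbb D^m$ that are square integrable for volume measure, with polynomials acting by multiplication. Then $L^2_a(\mathbb D^m)\otimes\mathbb C^n$ is the module of $\mathbb C^n$-valued functions of this kind; we call it, and every module isomorphic to it, \emph{free} of rank $n$. When $m=1$ it is known that in every skew decomposition $L^2_a(\mathbb D)\otimes\mathbb C^2=\mathcal L_1\dot{+}\mathcal L_2$ into nonzero submodules both summands are isomorphic to $L^2_a(\mathbb D)$. Douglas \cite{Douglas} asks whether this persists for $m>1$: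
\begin{quote}
\emph{If $L^2_a(\mathbb D^m)\otimes\mathbb C^2=\mathcal L_1\dot{+}\mathcal L_2$ with nonzero submodules, must $\mathcal L_1$ and $\mathcal L_2$ each be isomorphic to $L^2_a(\mathbb D^m)$?}
\end{quote}
This asks whether direct summands of a free Hilbert module are free, in the first nontrivial rank.

\subsection{Which answer would one guess?}
The projection onto $\mathcal L_1$ along $\mathcal L_2$ is a bounded module map. We recall in Section~\ref{sec:dictionary} that such maps are multiplications by matrices of bounded holomorphic functions. So a skew decomposition is the same thing as an idempotent $P=P^2\in M_2(H^\infty(\mathbb D^m))$, with $\mathcal L_1=\operatorname{ran}M_P$ and $\mathcal L_2=\operatorname{ran}(I-M_P)$. If both summands are nonzero, then $P(z)$ has rank one for every $z$, and the lines $\operatorname{ran}P(z)$ form a holomorphic line bundle over $\mathbb D^m$. Every holomorphic line bundle on a polydisk is trivial, so there are a holomorphic column $F_0$ and a holomorphic row $G_0$ with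
\[
P=F_0G_0,\qquad G_0F_0=1 .
\]
If $F_0$ and $G_0$ can be chosen bounded, then $f\mapsto F_0f$ is an isomorphism of $L^2_a(\mathbb D^m)$ onto $\mathcal L_1$; conversely, an isomorphism provides a bounded choice (Theorem~\ref{thm:criterion}). All choices are $e^{-g}F_0,\ e^{g}G_0$ with $g$ holomorphic. The question for $\mathcal L_1$ is thus whether one scalar factor can make both bounded, given that their product $P$ is bounded. For constant $P$ it can, and Theorem~\ref{thm:criterion} shows that it can whenever $P$ is continuous up to the boundary. These facts suggest the answer yes. The answer is nevertheless no.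

\subsection{Results}
The proofs use only three properties of the Bergman space. Throughout, $H$ is $L^2_a(\mathbb D^m)$ or, more generally, any Hilbert space of holomorphic functions on $\mathbb D^m$ such that
\begin{itemize}
\item point evaluations are continuous on $H$;
\item polynomials are contained in $H$ and dense;
\item multiplication by each $\varphi\in H^\infty(\mathbb D^m)$ is bounded on $H$.
\end{itemize}
The Hardy space $H^2(\mathbb D^m)$ and the standard weighted Bergman spaces are further examples. From now on \emph{free} refers to the modules $H\otimes\mathbb C^j$.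

For $x,y\in\mathbb C$ put
\begin{equation}\label{eq:h}
h_1=\sin x,\qquad h_2=\sin y,\qquad h_3=1+\cos x+\cos y,
\end{equation}
\begin{equation}\label{eq:N}
N=\begin{pmatrix}h_3&h_1-ih_2\\ h_1+ih_2&-h_3\end{pmatrix},\qquad q=h_1^2+h_2^2+h_3^2 .
\end{equation}

\begin{theorem}\label{thm:main}
Let $m\ge2$ and let $P\in M_2(H^\infty(\mathbb D^m))$ be the idempotent of trace $1$
\[
P(z)=\tfrac12\Bigl(I+\frac{N(x,y)}{\sqrt{q(x,y)}}\Bigr),\qquad
x=\tfrac1{10\pi}\log\tfrac{1+z_1}{1-z_1},\quad y=\tfrac1{10\pi}\log\tfrac{1+z_2}{1-z_2},
\]
with principal branches of the logarithms and of the square root. (Then $|\operatorname{Im}x|,|\operatorname{Im}y|<\frac1{20}$, and Section~\ref{sec:idempotent} shows that $\operatorname{Re}q(x,y)>\frac12$, so $P$ is well defined, and that it is bounded.) Then $\mathcal L_1=\operatorname{ran}M_P$ and $\mathcal L_2=\operatorname{ran}(I-M_P)$ are nonzero submodules with $H\otimes\mathbb C^2=\mathcal L_1\dot{+}\mathcal L_2$, and neither of them is isomorphic to $H$.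
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $m\ge2$.
\begin{enumerate}
\item[(1)] There are decompositions $H\otimes\mathbb C^2=\mathcal L_1^{(s)}\dot{+}\mathcal L_2^{(s)}$, $0<s\le1$, such that the modules $H$, $\mathcal L_1^{(s)}$, $\mathcal L_2^{(s)}$ $(0<s\le1)$ are pairwise non-isomorphic.
\item[(2)] For all $n\ge2$ and $1\le k\le n-1$ there is a decomposition $H\otimes\mathbb C^n=\mathcal L_1\dot{+}\mathcal L_2$, given by an idempotent of trace $k$, with neither summand isomorphic to $H\otimes\mathbb C^j$ for any $j\ge1$.
\end{enumerate}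
\end{theorem}

The third result says when the answer is positive. For an idempotent $P\in M_2(H^\infty(\mathbb D^m))$ of rank one, let $F_0$ be a nowhere zero holomorphic section of $z\mapsto\operatorname{ran}P(z)$ (one exists, see Section~\ref{sec:free}) and put $\omega_P=i\partial\bar\partial\log\|F_0\|^2$, the pull-back of the Fubini--Study form. Another section is $cF_0$ with $c$ holomorphic and nowhere zero, and $i\partial\bar\partial\log|c|^2=0$, so $\omega_P$ does not depend on $F_0$.

\begin{theorem}\label{thm:criterion}
Let $m\ge1$, let $H\otimes\mathbb C^2=\mathcal L_1\dot{+}\mathcal L_2$ with nonzero submodules, and let $P\in M_2(H^\infty(\mathbb D^m))$ be the corresponding idempotent. The following are equivalent: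
\begin{enumerate}
\item[(a)] $\mathcal L_1\cong H$;
\item[(b)] $\mathcal L_2\cong H$;
\item[(c)] $P=FG$ with $F\in M_{2,1}(H^\infty)$, $G\in M_{1,2}(H^\infty)$ and $GF=1$;
\item[(d)] $P=W\begin{pmatrix}1&0\\0&0\end{pmatrix}W^{-1}$ with $W\in GL_2(H^\infty(\mathbb D^m))$;
\item[(e)] $\omega_P=i\partial\bar\partial u$ for some bounded real function $u\in C^\infty(\mathbb D^m)$.
\end{enumerate}
They all hold if $P$ extends continuously to $\overline{\mathbb D}{}^m$.
\end{theorem}

\subsection{The idea}\label{sec:idea}
On $\mathbb R^2$ every smooth $2$-form is exact, but not every bounded one has a bounded primitive. The form $dx\wedge dy$ has none: if $dx\wedge dy=d\alpha$ and the coefficients of $\alpha$ are bounded by $C$, then Stokes' theorem on the square $[0,R]^2$ gives $R^2\le 4R\cdot C$, which is false for large $R$. Area beats perimeter.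

We transfer this to idempotents. The disk is biholomorphic to a strip $S=\{|\operatorname{Im}\zeta|<\eta\}$, so for $m\ge2$ an idempotent over $H^\infty(\mathbb D^m)$ gives one over $H^\infty(S\times S)$, by setting $z_3=\dots=z_m=0$. On the real plane $\mathbb R^2\subset S\times S$ it has a curvature form $\kappa_P=\operatorname{tr}(P\,dP\wedge dP)$. A factorization $P=FG$, $GF=1$, with a column $F$ and a row $G$, gives a primitive, namely $\kappa_P=d(G\,dF)$. If $F$ and $G$ are holomorphic and bounded on $S\times S$, this primitive is bounded on $\mathbb R^2$ by the Cauchy estimates, so $\int_{[0,R]^2}\kappa_P=O(R)$. It remains to find a bounded $P$ whose curvature has nonzero mean. We take $P$ periodic on $\mathbb R^2$, induced by a map of nonzero degree from the torus to the sphere; each period then carries the same nonzero integral.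

Only $m\ge2$ leaves room for this: for holomorphic $P$ in one variable, $dP\wedge dP$ vanishes identically.

\section{Decompositions are bounded holomorphic idempotents}\label{sec:dictionary}

Let $K_w$ be the kernel function at $w\in\mathbb D^m$, so $f(w)=\langle f,K_w\rangle$ for $f\in H$. Since $1\in H$, we have $K_w\ne0$.

\begin{lemma}\label{lem:multipliers}
Every bounded module map $T:H\otimes\mathbb C^n\to H\otimes\mathbb C^{n'}$ is multiplication $M_\Phi$ by a unique $\Phi\in M_{n',n}(H^\infty(\mathbb D^m))$, and every such multiplication is a bounded module map. Consequently the skew decompositions $H\otimes\mathbb C^n=\mathcal L_1\dot{+}\mathcal L_2$ into submodules correspond bijectively to the idempotents $P\in M_n(H^\infty(\mathbb D^m))$, via $\mathcal L_1=\operatorname{ran}M_P$ and $\mathcal L_2=\operatorname{ran}(I-M_P)$.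
\end{lemma}

\begin{proof}
Multiplication by a matrix over $H^\infty$ is bounded, by the third property of $H$, and commutes with polynomials. Conversely, given $T$, let $\Phi$ be the matrix whose $j$th column is $T(1\otimes e_j)$; no other matrix is possible. Its entries are in $H$, hence holomorphic. Since $T$ is a module map, $T(p\otimes e_j)=p\,\Phi e_j$ for polynomials $p$. Every $f\in H\otimes\mathbb C^n$ is a limit of vectors of polynomials; as $T$ and point evaluations are continuous, $(Tf)(w)=\Phi(w)f(w)$ for all $w$. For $v\in\mathbb C^{n'}$ we get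
\[
\langle Tf,K_w\otimes v\rangle=\langle\Phi(w)f(w),v\rangle=\langle f,K_w\otimes\Phi(w)^*v\rangle ,
\]
so $T^*(K_w\otimes v)=K_w\otimes\Phi(w)^*v$. Since $K_w\neq0$, this gives $\|\Phi(w)\|\le\|T\|$, and $\Phi$ is bounded.

In a decomposition, $\mathcal L_1$ and $\mathcal L_2$ are closed, so the projection onto $\mathcal L_1$ along $\mathcal L_2$ is bounded by the closed graph theorem. It commutes with the module action because $\mathcal L_1$ and $\mathcal L_2$ are invariant. So it is $M_P$ with $P\in M_n(H^\infty)$ and $P^2=P$. Conversely, if $P^2=P$, then $\operatorname{ran}M_P=\ker(I-M_P)$ and $\operatorname{ran}(I-M_P)=\ker M_P$ are closed, invariant and complementary.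
\end{proof}

The trace of an idempotent matrix is its rank. So for a holomorphic idempotent $P$ on a connected set, such as $\mathbb D^m$, the function $\operatorname{tr}P$ is continuous and integer valued, hence constant: $P(z)$ has constant rank. Isomorphism of summands also has a description in terms of matrices.

\begin{lemma}\label{lem:iso}
Let $P\in M_n(H^\infty(\mathbb D^m))$ and $P'\in M_{n'}(H^\infty(\mathbb D^m))$ be idempotents with $\operatorname{ran}M_P\cong\operatorname{ran}M_{P'}$. Then there are matrices $\Phi\in M_{n',n}(H^\infty)$ and $\Psi\in M_{n,n'}(H^\infty)$ with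
\begin{equation}\label{eq:equiv}
\Psi\Phi=P,\qquad \Phi\Psi=P',\qquad \Phi=P'\Phi P,\qquad \Psi=P\Psi P'.
\end{equation}
\end{lemma}

\begin{proof}
Let $X:\operatorname{ran}M_P\to\operatorname{ran}M_{P'}$ be an isomorphism. The maps $XM_P$ and $X^{-1}M_{P'}$, regarded as maps $H\otimes\mathbb C^n\to H\otimes\mathbb C^{n'}$ and back, are bounded module maps, so they are $M_\Phi$ and $M_\Psi$. Since $XM_P$ has range in $\operatorname{ran}M_{P'}$, we have $M_\Psi M_\Phi=X^{-1}M_{P'}XM_P=M_P$, and in the same way $M_\Phi M_\Psi=XM_PX^{-1}M_{P'}=M_{P'}$. Finally $M_{P'}XM_PM_P=XM_P$ and $M_PX^{-1}M_{P'}M_{P'}=X^{-1}M_{P'}$. Symbols are unique, so \eqref{eq:equiv} follows.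
\end{proof}

In particular $\operatorname{tr}P=\operatorname{tr}\Psi\Phi=\operatorname{tr}\Phi\Psi=\operatorname{tr}P'$. Thus if $\operatorname{ran}M_P$ is free, its rank is $\operatorname{tr}P$; for nonzero summands of $H\otimes\mathbb C^2$ in a decomposition into two, free means isomorphic to $H$.

\section{The obstruction: curvature over large squares}\label{sec:obstruction}

\subsection{Passing to a product of strips}
Fix $\eta>0$, put $S=\{\zeta\in\mathbb C:|\operatorname{Im}\zeta|<\eta\}$ and $S^2=S\times S$, and let
\[
\psi(\lambda)=\frac{2\eta}{\pi}\log\frac{1+\lambda}{1-\lambda},\qquad \psi:\mathbb D\to S .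
\]
This is biholomorphic: $\lambda\mapsto\frac{1+\lambda}{1-\lambda}$ maps $\mathbb D$ onto the right half-plane, and the principal logarithm maps that onto $\{|\operatorname{Im}\zeta|<\pi/2\}$. Let $m\ge2$. For a matrix $A$ over $H^\infty(S^2)$ and a matrix $B$ over $H^\infty(\mathbb D^m)$ put
\[
A^\sharp(z)=A(\psi(z_1),\psi(z_2)),\qquad
B^\flat(\zeta_1,\zeta_2)=B(\psi^{-1}(\zeta_1),\psi^{-1}(\zeta_2),0,\dots,0).
\]
These are matrices over $H^\infty(\mathbb D^m)$ and $H^\infty(S^2)$ respectively. Both operations respect sums and products, and $(A^\sharp)^\flat=A$. Applying $\flat$ to \eqref{eq:equiv} therefore gives the same relations over $H^\infty(S^2)$.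

The strip has two advantages over the disk. It contains a full real line, so $S^2$ contains the plane $\mathbb R^2$ with its large squares and allows periodic functions. And each point of $\mathbb R^2$ is the center of closed disks of every radius less than $\eta$ in each variable, inside $S^2$, so Cauchy's inequality gives
\begin{equation}\label{eq:cauchy}
|\partial_jf|\le\|f\|_\infty/\eta\quad\text{on }\mathbb R^2,\qquad f\in H^\infty(S^2),\ j=1,2.
\end{equation}
Bounded holomorphic functions on $S^2$ thus have bounded derivatives on $\mathbb R^2$.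

\subsection{The curvature form and its primitives}
From now on forms are taken on $\mathbb R^2$, with all functions restricted to it. For matrices $A,B$ of $1$-forms, $A\wedge B$ is the matrix product with wedge products of entries. Then $\operatorname{tr}(A\wedge B)=-\operatorname{tr}(B\wedge A)$, so $\operatorname{tr}(A\wedge A)=0$, while matrices of functions can be moved cyclically under the trace without sign. For an idempotent $P$ over $H^\infty(S^2)$ put
\[
\kappa_P=\operatorname{tr}(P\,dP\wedge dP).
\]
By \eqref{eq:cauchy} its coefficient is bounded. It vanishes if $P$ is constant, and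
\begin{equation}\label{eq:complement}
\kappa_{I-P}=\operatorname{tr}(dP\wedge dP)-\operatorname{tr}(P\,dP\wedge dP)=-\kappa_P .
\end{equation}

The next lemma shows that a frame of $\operatorname{ran}P$ gives a primitive of $\kappa_P$. On a first reading take $k=1$: then $F$ is a column, $G$ a row, and $\theta$ a scalar $1$-form.

\begin{lemma}\label{lem:frame}
Let $P$ be an idempotent of size $n$ over $H^\infty(S^2)$, let $U\subset\mathbb R^2$ be open, and let $F$ and $G$ be smooth matrices on $U$ of sizes $n\times k$ and $k\times n$, $k\ge1$, with $GF=I_k$ and $FG=P$. Then $\kappa_P=d\operatorname{tr}(G\,dF)$ on $U$.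
\end{lemma}

\begin{proof}
Let $\theta=G\,dF$. Differentiating $GF=I_k$ gives $dG\,F=-\theta$. From $dP=dF\,G+F\,dG$ we get
\[
G\,dP=\theta G+dG,\qquad dP\,F=dF+F\,dG\,F=dF-F\theta .
\]
Hence
\begin{align*}
\kappa_P=\operatorname{tr}(FG\,dP\wedge dP)=\operatorname{tr}(G\,dP\wedge dP\,F)
&=\operatorname{tr}\bigl((\theta G+dG)\wedge(dF-F\theta)\bigr)\\
&=\operatorname{tr}\bigl(\theta\wedge\theta-\theta\wedge\theta+dG\wedge dF+\theta\wedge\theta\bigr).
\end{align*}
Since $\operatorname{tr}(\theta\wedge\theta)=0$, this is $\operatorname{tr}(dG\wedge dF)=d\operatorname{tr}(G\,dF)$.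
\end{proof}

The smallest case of the obstruction is now visible.

\begin{corollary}\label{cor:smallest}
Let $P$ be an idempotent over $H^\infty(S^2)$. If $P=FG$ with a column $F$ and a row $G$ over $H^\infty(S^2)$ and $GF=1$, then $\int_{[0,R]^2}\kappa_P=O(R)$ as $R\to\infty$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:frame} with $k=1$ and $U=\mathbb R^2$, $\kappa_P=d(G\,dF)$. By \eqref{eq:cauchy} the form $G\,dF$ has bounded coefficients. By Stokes' theorem the integral is that of $G\,dF$ over $\partial[0,R]^2$, a curve of length $4R$.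
\end{proof}

\begin{example}
For $f,g\in H^\infty(S^2)$ take
\[
F=\begin{pmatrix}1\\ f\end{pmatrix},\qquad G=(1-fg,\ g),\qquad
P=FG=\begin{pmatrix}1-fg&g\\ f(1-fg)&fg\end{pmatrix}.
\]
Here $GF=1$ and $G\,dF=g\,df$, so $\kappa_P=dg\wedge df$, and the integral of $\kappa_P$ over $[0,R]^2$ is the integral of $g\,df$ over the boundary.
\end{example}

Boundedness is essential in Corollary~\ref{cor:smallest}. Holomorphic $F$ and $G$ with $P=FG$ and $GF=1$ always exist when $P$ has rank one, since $S^2$ is biholomorphic to $\mathbb D^2$, but without bounds on $F$ and $G$ the form $G\,dF$ may grow along the boundary of the square.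

\subsection{Invariance up to perimeter}
To distinguish non-free summands from each other (Theorem~\ref{thm:strong}) we must compare two idempotents neither of which has a bounded frame. Lemma~\ref{lem:frame} then gives no control over primitives of either curvature form. But the matrices $\Phi,\Psi$ of \eqref{eq:equiv} carry a frame of one range to a frame of the other, and the two primitives differ by a form that is global and bounded.

\begin{lemma}\label{lem:transgression}
Let $P,P'$ be idempotents over $H^\infty(S^2)$, and let $\Phi,\Psi$ be matrices over $H^\infty(S^2)$ satisfying \eqref{eq:equiv}. Then on $\mathbb R^2$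
\[
\kappa_{P'}-\kappa_P=d\operatorname{tr}(\Psi\,d\Phi),
\]
where $\operatorname{tr}(\Psi\,d\Phi)$ has bounded coefficients.
\end{lemma}

\begin{proof}
Boundedness follows from \eqref{eq:cauchy}. The identity is local. Let $n$ be the size of $P$ and $k$ its constant rank. If $k=0$, then $P=0$, so $\Phi=P'\Phi P=0$ and $P'=\Phi\Psi=0$, and both sides vanish. Let $k\ge1$. Near a given point of $\mathbb R^2$ some $k$ columns of $P$ stay linearly independent; they form a smooth $n\times k$ matrix $F$ whose columns are a basis of $\operatorname{ran}P$. Put $G=(F^*F)^{-1}F^*P$. Since $PF=F$, we have $GF=I_k$. Since $F(F^*F)^{-1}F^*$ is the orthogonal projection onto $\operatorname{ran}P$, we have $FG=P$.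

Put $F'=\Phi F$ and $G'=G\Psi$. By \eqref{eq:equiv}, $\Phi P=\Phi$, and therefore
\[
G'F'=G\Psi\Phi F=GPF=GF=I_k,\qquad F'G'=\Phi FG\Psi=\Phi P\Psi=\Phi\Psi=P' .
\]
Lemma~\ref{lem:frame} applies to both pairs and gives $\kappa_P=d\operatorname{tr}(G\,dF)$ and $\kappa_{P'}=d\operatorname{tr}(G'\,dF')$. Since $G\Psi\Phi=GP=GFG=G$ and $P\Psi=\Psi$,
\begin{align*}
\operatorname{tr}(G'\,dF')&=\operatorname{tr}(G\Psi\,d\Phi\,F)+\operatorname{tr}(G\Psi\Phi\,dF)\\
&=\operatorname{tr}(FG\Psi\,d\Phi)+\operatorname{tr}(G\,dF)
=\operatorname{tr}(\Psi\,d\Phi)+\operatorname{tr}(G\,dF).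
\end{align*}
Taking $d$ gives the identity.
\end{proof}

For an idempotent $P$ over $H^\infty(\mathbb D^m)$, $m\ge2$, put
\[
A_R(P)=\int_{[0,R]^2}\kappa_{P^\flat}.
\]
This depends on $\eta$, which remains fixed.

\begin{proposition}\label{prop:invariant}
Let $m\ge2$ and let $P,P'$ be idempotent matrices, possibly of different sizes, over $H^\infty(\mathbb D^m)$. If $\operatorname{ran}M_P\cong\operatorname{ran}M_{P'}$, then $A_R(P)-A_R(P')=O(R)$ as $R\to\infty$. In particular, if $\operatorname{ran}M_P\cong H\otimes\mathbb C^j$ for some $j\ge1$, then $A_R(P)=O(R)$.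
\end{proposition}

\begin{proof}
Take $\Phi,\Psi$ from Lemma~\ref{lem:iso} and apply $\flat$. By Lemma~\ref{lem:transgression} and Stokes' theorem, $A_R(P')-A_R(P)$ is the integral of a $1$-form with bounded coefficients over $\partial[0,R]^2$, which has length $4R$. The second claim is the case $P'=I_j$, where $A_R(P')=0$ because $P'$ is constant.
\end{proof}

\section{A bounded idempotent with curvature of nonzero mean}\label{sec:idempotent}

We now need an idempotent over $H^\infty(S^2)$ whose curvature integral grows like $R^2$. The simplest source of nonzero mean is topology. Suppose $P$ is $2\pi$-periodic on $\mathbb R^2$ with values in the Hermitian projections of rank one on $\mathbb C^2$. These form a sphere: each is $\frac12(I+\sum_j n_j\sigma_j)$ with $\mathbf n$ in the unit sphere $\mathbb S\subset\mathbb R^3$ and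
\[
\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad
\sigma_2=\begin{pmatrix}0&-i\\ i&0\end{pmatrix},\quad
\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad
\sigma_j\sigma_k=\delta_{jk}I+i\sum_l\varepsilon_{jkl}\sigma_l .
\]
So $P$ is a map from a torus to $\mathbb S$, and its curvature integral over a period will be a multiple of the degree. We want a map of nonzero degree that extends holomorphically and boundedly to $S^2$. Trigonometric polynomials extend, so we take a triple of them without common real zero and divide it by its length. The triple $h=(h_1,h_2,h_3)$ of \eqref{eq:h} works, and in \eqref{eq:N} we have $N=\sum_jh_j\sigma_j$.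

Expanding,
\[
q=\sin^2x+\sin^2y+(1+\cos x+\cos y)^2=1+2(1+\cos x)(1+\cos y),
\]
so $q\ge1$ on $\mathbb R^2$. To take a square root of $q$ on $S^2$ we choose the strip so narrow that $q$ stays in a half-plane. Let $\eta=\frac1{20}$ and $\delta=e^\eta-1$. Since $e^{-\eta}\ge1-\eta$, we have $\delta\le\eta/(1-\eta)=\frac1{19}$. For real $t$ and $|a|<\eta$,
\[
|\cos(t+ia)-\cos t|=|\cos t\,(\cosh a-1)-i\sin t\,\sinh a|\le e^{|a|}-1\le\delta .
\]
Hence, for $(x,y)\in S^2$ with real parts $(x_0,y_0)$,
\[
|q(x,y)-q(x_0,y_0)|\le2\bigl(\delta(2+\delta)+2\delta\bigr)=2\delta(4+\delta)\le\tfrac{2}{19}\cdot\tfrac{77}{19}<\tfrac12 ,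
\]
and $\operatorname{Re}q>\frac12$ on $S^2$. The principal branch $\sqrt q$ is holomorphic on $S^2$ with $|\sqrt q|\ge2^{-1/2}$. The entries of $N$ are bounded on $S^2$. From $N^2=qI$ and $\operatorname{tr}N=0$ it follows that
\[
\mathcal P=\tfrac12\bigl(I+N/\sqrt q\bigr)\in M_2(H^\infty(S^2)),\qquad \mathcal P^2=\mathcal P,\qquad\operatorname{tr}\mathcal P=1 .
\]

\begin{lemma}\label{lem:degree}
The form $\kappa_{\mathcal P}$ is $2\pi$-periodic in $x$ and in $y$, and $\int_{[0,2\pi]^2}\kappa_{\mathcal P}=-2\pi i$.
\end{lemma}

\begin{proof}
Periodicity is inherited from $h$. On $\mathbb R^2$ let $\mathbf n=h/|h|=h/\sqrt q$, so $\mathcal P=\frac12(I+\sum_jn_j\sigma_j)$. In $d\mathcal P\wedge d\mathcal P=\frac14\sum_{j,k}dn_j\wedge dn_k\,\sigma_j\sigma_k$ the symmetric part $\delta_{jk}I$ of $\sigma_j\sigma_k$ contributes $0$. Since $\operatorname{tr}\sigma_l=0$ and $\operatorname{tr}(\sigma_p\sigma_l)=2\delta_{pl}$,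
\begin{align*}
\kappa_{\mathcal P}
&=\tfrac18\operatorname{tr}\Bigl(\bigl(I+\textstyle\sum_pn_p\sigma_p\bigr)\,i\sum_{j,k,l}\varepsilon_{jkl}\,dn_j\wedge dn_k\,\sigma_l\Bigr)\\
&=\tfrac i4\sum_{j,k,l}\varepsilon_{jkl}\,n_l\,dn_j\wedge dn_k=\tfrac i2\,\mathbf n^*\omega ,
\end{align*}
where $\omega$ is the area form of $\mathbb S$, so that $\mathbf n^*\omega=n_1\,dn_2\wedge dn_3+n_2\,dn_3\wedge dn_1+n_3\,dn_1\wedge dn_2$. Hence the integral over a period is $\frac i2\cdot4\pi d=2\pi i\,d$, where $d$ is the degree of $\mathbf n:(\mathbb R/2\pi\mathbb Z)^2\to\mathbb S$ for the orientations given by $dx\wedge dy$ and $\omega$.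

The degree is the sum, over the preimages of a regular value, of the signs with which $\mathbf n$ preserves or reverses orientation there. Take the value $(0,0,-1)$. Its preimages satisfy $\sin x=\sin y=0$ and $h_3<0$. At $(0,0)$, $(0,\pi)$, $(\pi,0)$, $(\pi,\pi)$ the value of $h_3$ is $3,1,1,-1$, so $(\pi,\pi)$ is the only preimage. There $|h|=1$ and $h_1=h_2=0$, so $dn_1=dh_1=\cos x\,dx=-dx$ and $dn_2=dh_2=-dy$. Therefore $\mathbf n^*\omega=n_3\,dn_1\wedge dn_2=-dx\wedge dy\neq0$ at this point. So $(0,0,-1)$ is a regular value and $d=-1$.
\end{proof}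

\begin{remark}
The constant $1$ in $h_3$ matters. With $3$ in its place, $h_3\ge1$ on $\mathbb R^2$; then $\mathbf n$ misses $(0,0,-1)$ and has degree $0$. With $0$ or $\pm2$ in its place, $h$ has a real zero.
\end{remark}

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:strong}}\label{sec:proofs}

We use Section~\ref{sec:obstruction} with $\eta=\frac1{20}$, so that $\psi(\lambda)=\frac1{10\pi}\log\frac{1+\lambda}{1-\lambda}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The idempotent of the theorem is $P=\mathcal P^\sharp$. It has trace $1$, so $P\ne0,I$, and by Lemma~\ref{lem:multipliers} the spaces $\mathcal L_1,\mathcal L_2$ are nonzero submodules with $H\otimes\mathbb C^2=\mathcal L_1\dot{+}\mathcal L_2$. Since $P^\flat=\mathcal P$, Lemma~\ref{lem:degree} and \eqref{eq:complement} give, for every positive integer $\ell$,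
\[
A_{2\pi \ell}(P)=-2\pi i\,\ell^2,\qquad A_{2\pi \ell}(I-P)=2\pi i\,\ell^2 .
\]
Neither is $O(\ell)$, so by Proposition~\ref{prop:invariant} neither $\mathcal L_1$ nor $\mathcal L_2$ is isomorphic to $H$.
\end{proof}

For Theorem~\ref{thm:strong}(1) note that, by Proposition~\ref{prop:invariant}, isomorphisms preserve the coefficient of $R^2$ in $A_R$, the mean curvature integral per unit area. On a fixed torus degrees are integers, but here the period is at our disposal: stretching it changes this coefficient continuously.

\begin{proof}[Proof of Theorem~\ref{thm:strong}]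
(1) For $0<s\le1$ put $\mathcal P_s(x,y)=\mathcal P(sx,sy)$. Since $s\le1$, the map $(x,y)\mapsto(sx,sy)$ sends $S^2$ into itself, so $\mathcal P_s$ is an idempotent over $H^\infty(S^2)$ of trace $1$. Let $\mathcal L_1^{(s)}=\operatorname{ran}M_{\mathcal P_s^\sharp}$ and $\mathcal L_2^{(s)}=\operatorname{ran}(I-M_{\mathcal P_s^\sharp})$; by Lemma~\ref{lem:multipliers} they form a decomposition of $H\otimes\mathbb C^2$. Put $\rho=sR$ and $\nu=\lfloor\rho/2\pi\rfloor$. The substitution $(x,y)\mapsto(sx,sy)$ gives
\[
A_R(\mathcal P_s^\sharp)=\int_{[0,R]^2}\kappa_{\mathcal P_s}=\int_{[0,\rho]^2}\kappa_{\mathcal P}.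
\]
The square $[0,2\pi\nu]^2$ consists of $\nu^2$ periods and contributes $-2\pi i\,\nu^2=-2\pi i(\rho/2\pi)^2+O(R)$. The rest of $[0,\rho]^2$ has area at most $4\pi\rho$ and contributes $O(R)$, because $\kappa_{\mathcal P}$ has a bounded coefficient. Hence, using \eqref{eq:complement} for the second formula,
\[
A_R(\mathcal P_s^\sharp)=-\frac{i}{2\pi}s^2R^2+O(R),\qquad
A_R(I-\mathcal P_s^\sharp)=\frac{i}{2\pi}s^2R^2+O(R),
\]
while $A_R=0$ for the idempotent $1$, whose module is $H$. The numbers $0$, $-s^2$, $s^2$ $(0<s\le1)$ are all distinct. By Proposition~\ref{prop:invariant}, isomorphic modules have equal coefficients of $R^2$, so the listed modules are pairwise non-isomorphic.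

(2) Let $Q=\mathcal P\oplus I_{k-1}\oplus0_{n-k-1}$ (blocks of size $0$ are omitted), an idempotent of size $n$ and trace $k$ over $H^\infty(S^2)$. Let $\mathcal L_1=\operatorname{ran}M_{Q^\sharp}$ and $\mathcal L_2=\operatorname{ran}(I-M_{Q^\sharp})$, so that $H\otimes\mathbb C^n=\mathcal L_1\dot{+}\mathcal L_2$ by Lemma~\ref{lem:multipliers}. The constant blocks do not contribute to the curvature, so $\kappa_Q=\kappa_{\mathcal P}$, and $\kappa_{I-Q}=-\kappa_{\mathcal P}$ by \eqref{eq:complement}. Thus $A_{2\pi\ell}(Q^\sharp)=-2\pi i\,\ell^2$ and $A_{2\pi\ell}(I-Q^\sharp)=2\pi i\,\ell^2$ for positive integers $\ell$, and Proposition~\ref{prop:invariant} excludes an isomorphism of either summand with $H\otimes\mathbb C^j$ for every $j\ge1$.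
\end{proof}

\section{When the summands are free}\label{sec:free}

We prove Theorem~\ref{thm:criterion}. Let $m\ge1$ and $P$ be as there. The rank of $P(z)$ is constant, and it is neither $0$ nor $2$ since $P\neq0,I$. So $\operatorname{tr}P=1$, and $z\mapsto\operatorname{ran}P(z)$ is a holomorphic line subbundle of $\mathbb D^m\times\mathbb C^2$; locally a column of $P$ is a nonvanishing section. We recall why it has a global nowhere zero holomorphic section $F_0$. Isomorphism classes of holomorphic line bundles on $\mathbb D^m$ form the group $H^1(\mathbb D^m,\mathcal O^*)$. In the long exact sequence of the exponential sequence $0\to\mathbb Z\to\mathcal O\to\mathcal O^*\to0$ this group lies between $H^1(\mathbb D^m,\mathcal O)=0$ and $H^2(\mathbb D^m,\mathbb Z)=0$, so it is trivial (Oka).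

Each column of $P$ is a multiple of $F_0$, so $P=F_0G_0$ with a unique row $G_0$. It is holomorphic, because where the $i$th component of $F_0$ is nonzero, $G_0$ is the $i$th row of $P$ divided by that component. From $PF_0=F_0$ we get $F_0(G_0F_0)=F_0$, that is, $G_0F_0=1$.

\begin{proof}[Proof of the equivalences]
\emph{(a)$\Rightarrow$(c).} Since $H=\operatorname{ran}M_{P'}$ for the $1\times1$ idempotent $P'=1$, Lemma~\ref{lem:iso} gives $\Phi,\Psi$ with $\Psi\Phi=P$ and $\Phi\Psi=1$. Take $F=\Psi$ and $G=\Phi$.

\emph{(c)$\Rightarrow$(a).} As $PF=FGF=F$, the map $M_F$ is a bounded module map from $H$ into $\operatorname{ran}M_P=\mathcal L_1$. The restriction of $M_G$ to $\mathcal L_1$ is its inverse: $M_GM_F=I$ since $GF=1$, and $M_FM_G=M_P$ is the identity on $\mathcal L_1$.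

\emph{(c)$\Rightarrow$(d).} Write $F=\binom{F_1}{F_2}$, $G=(G_1,G_2)$ and put $F'=\binom{-G_2}{G_1}$, $G'=(-F_2,F_1)$. Then
\[
GF=G'F'=F_1G_1+F_2G_2=1,\qquad GF'=-G_1G_2+G_2G_1=0,\qquad G'F=-F_2F_1+F_1F_2=0 .
\]
So the square matrix $W=(F\ \,F')$ over $H^\infty$ has inverse $\binom{G}{G'}$, and $W\operatorname{diag}(1,0)W^{-1}=FG=P$.

\emph{(d)$\Rightarrow$(c).} Let $F$ be the first column of $W$ and $G$ the first row of $W^{-1}$.

\emph{(b)$\Leftrightarrow$(d).} The equivalence of (a) and (d), applied to $I-P$, shows that (b) holds if and only if $I-P=W\operatorname{diag}(1,0)W^{-1}$ for some $W\in GL_2(H^\infty)$. This says $P=W\operatorname{diag}(0,1)W^{-1}$, and interchanging the two columns of $W$ turns it into (d).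

\emph{(c)$\Rightarrow$(e).} Since $PF=F$ and $GF=1$, the column $F$ is a nowhere zero holomorphic section of $\operatorname{ran}P$. Thus $\omega_P=i\partial\bar\partial u$ with $u=\log\|F\|^2$. This smooth function is bounded above because $F$ is bounded, and bounded below because $1=GF\le\|G\|\,\|F\|$ and $G$ is bounded.

\emph{(e)$\Rightarrow$(c).} The real function $\log\|F_0\|^2-u$ is annihilated by $i\partial\bar\partial$, so it is pluriharmonic on the simply connected domain $\mathbb D^m$ and equals $2\operatorname{Re}g$ with $g$ holomorphic. Put $F=e^{-g}F_0$ and $G=e^{g}G_0$. Then $FG=P$, $GF=1$, and $\|F\|^2=e^{-2\operatorname{Re}g}\|F_0\|^2=e^u$ is bounded above and away from $0$. The operator norm of the rank-one matrix $FG$ is $\|F\|\,\|G\|$, so $\|G\|=\|P\|/\|F\|$ is bounded as well.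
\end{proof}

Finally let $P$ extend continuously to $\overline{\mathbb D}{}^m$. The idea is that $P$ can be deformed through idempotents to the constant $P(0)$ by dilation, and nearby idempotents in a Banach algebra are similar.

\begin{proof}[Proof of the last statement of Theorem~\ref{thm:criterion}]
Give $M_2(H^\infty(\mathbb D^m))$ the supremum of the operator norm; it is a Banach algebra. Let $E$ and $Q$ be idempotents in it with $\|Q-E\|\,\|2E-I\|<1$, and put
\[
V=QE+(I-Q)(I-E)=I-Q-E+2QE=I+(Q-E)(2E-I).
\]
The last expression shows that $V$ is invertible, and the first gives $VE=QE=QV$. So $Q=VEV^{-1}$.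

Now put $P_r(z)=P(rz)$ for $0\le r\le1$. Each $P_r$ is an idempotent in $M_2(H^\infty(\mathbb D^m))$. By uniform continuity of $P$ on the compact set $\overline{\mathbb D}{}^m$, the map $r\mapsto P_r$ is continuous on $[0,1]$ in the supremum norm. The norms $\|2P_r-I\|$ are at most $C=\|2P-I\|$, where $0<C<\infty$. By uniform continuity of $r\mapsto P_r$ we can divide $[0,1]$ so finely that consecutive $P_r$ differ by less than $1/C$ in norm. By the first part consecutive ones are similar over $H^\infty$, so $P_1=P$ is similar over $H^\infty$ to $P_0=P(0)$. This is a constant idempotent of rank one, similar to $\operatorname{diag}(1,0)$ by a constant matrix. Hence (d) holds.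
\end{proof}

\begin{remark}
The idempotent $P$ of Theorem~\ref{thm:main} must therefore fail to extend continuously to $\overline{\mathbb D}{}^m$. One sees this directly: as $z_1\to1$ along the real axis with $z_2$ real and fixed, $x\to+\infty$, and $P(z)$ runs again and again through a nonconstant loop of projections, because $n_1=\sin x/\sqrt q$ vanishes at $x=0$ but not at $x=\pi/2$. By Theorem~\ref{thm:criterion}, for this $P$ the form $\omega_P$ has no bounded smooth real potential.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Douglas} Ronald G. Douglas, \emph{Variations on a theme of Beurling}, arXiv:1009.4427 (2010).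
\end{thebibliography}

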